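# A nilpotent Lie algebra in $\mathrm{Ver}_{p^2}$ that violates the PBW theorem

## 1. One generator in characteristics 2 and 3

Let $\mathbf k$ be a field of characteristic $2$, and let $L$ have basis $x,z$ with bracket
$$[x,x]=z,\qquad [x,z]=[z,x]=[z,z]=0 .$$
Skew-symmetry in the form $[a,b]+[b,a]=0$ holds, because $[x,x]+[x,x]=2z=0$. The Jacobi identity holds because all triple brackets vanish. So we may form the enveloping algebra: generators $x,z$ and relations $ab-ba=[a,b]$. The relation for $a=b=x$ reads $0=xx-xx=z$. Hence $U(L)=\mathbf k[x]$, while the symmetric algebra is $SL=\mathbf k[x,z]$. An entire basis vector of $L$ has died in $U(L)$, and the Poincaré–Birkhoff–Witt theorem fails.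

Something similar happens in characteristic $3$ if we allow signs. Take a super vector space with basis $x$ (odd), $y$ (even), $w$ (odd), and
$$[x,x]=y,\qquad [y,x]=w=-[x,y],$$
all other brackets of basis vectors being zero. Super skew-symmetry is clear. Give $x,y,w$ weights $1,2,3$; the bracket preserves weight, so the Jacobi identity only has to be checked on $x\otimes x\otimes x$. A cyclic permutation of three odd elements is an even permutation, so no sign appears, and the identity says $3[[x,x],x]=3w=0$, which is true. In $U(L)$ we have $y=xx+xx=2x^2$, hence $w=yx-xy=2x^3-2x^3=0$. Again PBW fails.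

In both examples there is an expression, $[x,x]$ in the first and $[[x,x],x]$ in the second, that vanishes for commutators in every associative algebra but does not follow from skew-symmetry and the Jacobi identity. A bracket that violates such a universal identity cannot embed in its enveloping algebra. So let us impose all universal identities of commutators at once. Is PBW then true? Over vector spaces it is the classical theorem. The talk is about the answer in a general symmetric tensor category of characteristic $p$.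

## 2. Operadic Lie algebras, the kernel $E(V)$, and PBW

Throughout, $\mathbf k$ is an algebraically closed field of characteristic $p>0$, and $\mathcal C$ is a symmetric tensor category over $\mathbf k$: a $\mathbf k$-linear, locally finite, abelian, rigid symmetric monoidal category with $\mathrm{End}(\mathbf 1)=\mathbf k$. The braiding is $c$. In such a category $\otimes$ is exact and $\mathbf 1$ is simple. Vector spaces and (for $p\ne2$) super vector spaces are examples. Infinite direct sums such as $TV$, $SV$, $U(L)$ live in the ind-completion $\mathrm{Ind}(\mathcal C)$, which contains $\mathcal C$ as its full subcategory of compact objects. The group $S_n$ acts on $X^{\otimes n}$ through $c$, and $s_i$ denotes the $i$-th simple transposition.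

**Definition 2.1.** An *operadic Lie algebra* in $\mathcal C$ is an ind-object $L$ of $\mathcal C$ with a morphism $[\,,]:L\otimes L\to L$ such that $[\,,]\circ(1+c)=0$ and $[\,,]\circ([\,,]\otimes1)\circ(1+\sigma+\sigma^2)=0$ on $L^{\otimes3}$, where $\sigma$ is the action of the cyclic permutation $(123)$.

Both algebras of Section 1 are operadic Lie algebras. So is any associative algebra, for instance the tensor algebra $TV=\bigoplus_{n\ge0}V^{\otimes n}$, with the commutator bracket $a\otimes b\mapsto ab-c(a\otimes b)$ (products taken in the algebra).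

**The free operadic Lie algebra.** Let $\mathbf{Lie}(n)$ be spanned by bracket monomials in letters $v_1,\dots,v_n$, each used once, modulo skew-symmetry and Jacobi. From skew-symmetry and $[[a,b],c]=[a,[b,c]]-[b,[a,c]]$ every monomial is a combination of right-normed brackets $[v_{\sigma(1)},[\dots,[v_{\sigma(n-1)},v_n]]]$ ending in $v_n$. When this bracket is expanded into words, exactly one word ends in $v_n$, namely $v_{\sigma(1)}\cdots v_{\sigma(n-1)}v_n$. So these brackets are linearly independent among the words. Hence $\mathbf{Lie}(n)$ is a submodule of $\mathbf kS_n$, the multilinear part of the free Lie algebra, and it is generated as an $S_n$-module by one right-normed bracket. The free operadic Lie algebra on $X$ has degree $n$ component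
$$\mathrm{FOLie}_n(X)=\mathbf{Lie}(n)\otimes_{S_n}X^{\otimes n},$$
with its natural map to $\mathbf kS_n\otimes_{S_n}X^{\otimes n}=X^{\otimes n}$. Together these maps form the unique morphism of operadic Lie algebras $\mathrm{FOLie}(X)\to TX$ extending $X\to TX$.

**Definition 2.2.** $E(X)=\bigoplus_{n\ge1}E_n(X)$ is the kernel of $\mathrm{FOLie}(X)\to TX$, and $\mathrm{FLie}(X)=\mathrm{FOLie}(X)/E(X)$ is its image, a graded operadic Lie subalgebra of $TX$.

Example: $\mathrm{FOLie}_2(X)=X^{\otimes2}/\mathrm{Im}(1+c)$, with map $1-c$ to $X^{\otimes 2}$, so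
$$E_2(X)=\mathrm{Ker}(1-c)/\mathrm{Im}(1+c). \tag{1}$$
For $p$ odd this is zero. For vector spaces in characteristic $2$ it is spanned by the classes of $v\otimes v$.

Let $e_n\in\mathbf kS_n$ be the operator $v_1\cdots v_n\mapsto[v_1,[v_2,\dots,[v_{n-1},v_n]]]$. Since $\mathbf{Lie}(n)$ is generated by the right-normed bracket, there is an epimorphism $X^{\otimes n}\to\mathrm{FOLie}_n(X)$ whose composite with $\mathrm{FOLie}_n(X)\to X^{\otimes n}$ is $e_n$. Therefore
$$\mathrm{FLie}_n(X)=\mathrm{Im}(e_n:X^{\otimes n}\to X^{\otimes n}). \tag{2}$$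

**Dynkin–Specht–Wever.** $e_n^2=ne_n$; so if $p\nmid n$, then $e_n/n$ is idempotent. To see this, work in a free associative ring over $\mathbb Z$ on at least $n$ letters, where $\mathbb ZS_n$ acts faithfully on degree $n$. Let $e$ be the operator that equals $e_m$ in degree $m$, and extend $\mathrm{ad}$ from letters to an algebra map, so that $e(uw)=\mathrm{ad}(u)\,e(w)$ for $w$ of positive degree. If $u$ is a Lie element, $\mathrm{ad}(u)$ is the commutator with $u$. So for homogeneous Lie elements $u,w$ of degrees $k,l$ we get $e([u,w])=[u,e(w)]-[w,e(u)]$, and induction gives $e([u,w])=(k+l)[u,w]$. Thus $e$ multiplies Lie elements of degree $n$ by $n$; apply this to elements of $\mathrm{Im}(e_n)$.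

**Definition 2.3.** An operadic Lie algebra $L$ is a *Lie algebra* if $\beta^L:\mathrm{FOLie}(L)\to L$, the morphism induced by the identity of $L$, annihilates $E(L)$.

In Section 1 neither algebra is a Lie algebra. In the first, the class of $x\otimes x$ lies in $E_2(L)$ and $\beta^L$ sends it to $z\neq0$. In the second, the element $[[x,x],x]$ of $\mathrm{FOLie}_3(L)$ maps to $0$ in $TL$ and to $w\ne0$ in $L$.

**Definition 2.4.** $U(L)$ is the quotient of $TL$ by the two-sided ideal generated by the image of $(1-c)-[\,,]:L\otimes L\to L^{\otimes2}\oplus L$. It is filtered by tensor degree; write $U_{\le n}(L)$ for the filtration. With $SL=TL/(\mathrm{Im}(1-c))$ there is a natural surjection $SL\to\mathrm{gr}\,U(L)$. We say that $L$ *satisfies the PBW theorem* if this surjection is an isomorphism.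

**Lemma 2.5.** *Let $L$ be an operadic Lie algebra, $L_1\to L$ a morphism, and $\varphi:TL_1\to U(L)$ the induced algebra map. Then the composites $\mathrm{FOLie}(L_1)\to TL_1\xrightarrow{\varphi}U(L)$ and $\mathrm{FOLie}(L_1)\to L\to U(L)$ coincide.*

*Proof.* By the defining relations, $L\to U(L)$ is a morphism of operadic Lie algebras, where $U(L)$ has the commutator bracket. So both composites are morphisms of operadic Lie algebras out of a free one, and they agree on $L_1$. $\square$

**Proposition 2.6.** *An operadic Lie algebra that satisfies the PBW theorem is a Lie algebra.*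

*Proof.* Take $L_1=L$ in Lemma 2.5. Since $E(L)$ maps to zero in $TL$, the composite $E(L)\xrightarrow{\beta^L}L\to U(L)$ is zero. By PBW in degree $1$, $L\to U_{\le1}(L)/U_{\le0}(L)$ is an isomorphism, so $L\to U(L)$ is a monomorphism. Hence $\beta^L(E(L))=0$. $\square$

The converse is known in the Verlinde category $\mathrm{Ver}_p$ and in any *quasi-semisimple* symmetric tensor category, meaning one in which every injection $X\to Y$ induces an injection $SX\to SY$. The problem, posed in Pavel Etingof, "Koszul duality and the PBW theorem in symmetric tensor categories in positive characteristic", arXiv:1603.08133 (2016), is to prove or disprove that in a general symmetric tensor category over $\mathbf k$ every Lie algebra satisfies the PBW theorem. **The statement is false for every $p>0$.** The counterexamples live in a category $\mathrm{Ver}_{p^2}$ that Section 3 recalls; $\mathbf V$ denotes the image in it of the $2$-dimensional representation of $SL_2$.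

**Theorem A.** *Let $\mathbf k$ be algebraically closed of characteristic $p>0$. In $\mathcal C=\mathrm{Ver}_{p^2}$ there is an object $L\in\mathcal C$ of finite length with a nilpotent Lie algebra structure (in the sense of Definition 2.3) such that $S^pL\to\mathrm{gr}_p\,U(L)$ is not injective. So $L$ is a Lie algebra that does not satisfy PBW. Explicitly,*
$$L=\mathrm{FLie}(\mathbf V)/\mathrm{FLie}_{>p}(\mathbf V)=\bigoplus_{i=1}^p\mathrm{FLie}_i(\mathbf V).$$

**Theorem B** ($p=2$). *In $\mathrm{Ver}_4$, let $L=\mathbf V\oplus\mathbf 1z$ with $z$ central and bracket $\mathrm{ev}\cdot z$ on $\mathbf V\otimes\mathbf V$, where $\mathrm{ev}:\mathbf V\otimes\mathbf V\to\mathbf 1$ is the image of the determinant. Then $L$ is a Lie algebra, $z^2=0$ in $U(L)$, and $z^2\neq0$ in $S^2L$. So $L$ does not satisfy PBW.*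

Theorem B has a short independent proof by hand, which we do first.

## 3. Tilting modules of $SL_2$ and the functor to $\mathrm{Ver}_{p^2}$

Let $G=SL_2$ over $\mathbf k$, $V=\mathbf k^2=\langle x,y\rangle$ and $N:=p^2$. Write $L(m)$, $\Delta(m)$, $\nabla(m)=S^mV$, $T_m$ for the simple, standard, costandard and indecomposable tilting $G$-modules of highest weight $m$. A tilting module is one with both a filtration by $\Delta$'s and a filtration by $\nabla$'s. Tilting modules are the direct sums of $T_m$'s, they are closed under tensor products and direct summands, the weight $m$ occurs once in $T_m$, and $T_m$ is self-dual. Write $(\ )^{(1)}$ for the Frobenius twist and $G_1$ for the Frobenius kernel. We use the following facts on $SL_2$ (Donkin; see Jantzen, *Representations of Algebraic Groups*, II.11 and II.E).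

**Fact T.** For $p-1\le r\le2p-2$ and $b\ge0$, $T_{r+pb}\cong T_r\otimes T_b^{(1)}$, and $T_r|_{G_1}$ is the injective hull and the projective cover of $L(2p-2-r)|_{G_1}$. For $c\le p-1$, $L(c)=T_c=\Delta(c)=\nabla(c)$. Hence $\mathrm{Ext}^1_G(L(c),L(c'))=\mathrm{Ext}^1_G(\Delta(c),\nabla(c'))=0$ for $c,c'\le p-1$.

The category comes from Benson–Etingof–Ostrik, *New incompressible symmetric tensor categories in positive characteristic*, Duke Math. J. 172 (2023); for $p=2$ also Benson–Etingof, Adv. Math. 351 (2019).

**Fact B.** $\mathrm{Ver}_{p^2}$ is a symmetric tensor category with a full $\mathbf k$-linear symmetric monoidal functor $F:\mathrm{Tilt}(SL_2)\to\mathrm{Ver}_{p^2}$. One has $F(f)=0$ iff $f$ factors through a direct sum of $T_m$'s with $m\ge N-1$. The objects $F(T_m)$ with $p-1\le m\le N-2$ are projective, and every object is a quotient of a direct sum of them.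

Put $\mathbf V=F(V)$. Two consequences govern the whole talk. Objects of $\mathrm{Ver}_{p^2}$ have no elements, so an identity reaches $\mathrm{Ver}_{p^2}$ from $SL_2$ only if it is an identity between *morphisms of tilting modules*. And what we gain on the way is $F(T_{N-1})=0$. Also, since $F$ is symmetric monoidal, it carries the action of $\mathbf kS_n$ on $V^{\otimes n}$ to the action on $\mathbf V^{\otimes n}$; in particular $F(e_n)=e_n$.

**Example ($p=2$, so $N=4$).** Let us make $F(T_3)=0$ concrete. Put $\mathrm{ev}=F(\det):\mathbf V\otimes\mathbf V\to\mathbf 1$, $\omega=F(x\otimes y+y\otimes x):\mathbf 1\to\mathbf V\otimes\mathbf V$ and $u=\omega\circ\mathrm{ev}$; use the same letters for the maps of vector spaces before applying $F$. In characteristic $2$,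
$$v\otimes w+w\otimes v=\det(v,w)(x\otimes y+y\otimes x),\qquad \det(x\otimes y+y\otimes x)=0,$$
so
$$c=1+u,\qquad \mathrm{ev}\circ\omega=0,\qquad u^2=0 .$$
The zigzag identities $(\mathrm{ev}\otimes1)(1\otimes\omega)=1=(1\otimes\mathrm{ev})(\omega\otimes1)$ hold: for example $v\mapsto\det(v,x)y+\det(v,y)x$ sends $x\mapsto x$ and $y\mapsto-y=y$. Writing $u_i$ for $u$ in positions $i,i+1$, we get $u_iu_{i\pm1}u_i=u_i$. As $\mathbf V\neq0$, the zigzag identities give $\mathrm{ev}\ne0$ and $\omega\neq0$, and since $\mathbf 1$ is simple, $\mathrm{ev}$ is epi and $\omega$ is mono.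

On $V^{\otimes3}$, an $8$-dimensional space, $u_1u_2$ and $u_2u_1$ are orthogonal idempotents: $u_1u_2u_1u_2=u_1u_2$ and $u_1u_2u_2u_1=0$, and likewise with $1,2$ exchanged. By the zigzag identities $u_1u_2=(\omega\otimes1)(1\otimes\mathrm{ev})$, so its image is isomorphic to $V=T_1$; likewise for $u_2u_1$. The complementary idempotent $1+u_1u_2+u_2u_1$ has a $4$-dimensional tilting image containing the weight $3$, so $T_3$ is a summand of it. Since $\dim T_3=\dim(T_1\otimes T_1^{(1)})=4$, the image is $T_3$. As $F(T_3)=0$,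
$$1+u_1u_2+u_2u_1=0\quad\text{on }\mathbf V^{\otimes3}\text{ in }\mathrm{Ver}_4. \tag{3}$$

**Remark ($\mathrm{Ver}_4$ is not quasi-semisimple).** Let $P=\mathbf V\otimes\mathbf V$; we show that $\omega:\mathbf 1\to P$ induces zero on $S^2$, although $S^2\mathbf 1=\mathbf 1\ne0$. On $P\otimes P=\mathbf V^{\otimes4}$ we have $c_{P,P}=s_2s_1s_3s_2$ with $s_i=1+u_i$. As $s_2u_2=u_2$, expanding $s_2(1+u_1)(1+u_3)u_2$ gives
$$(1+c_{P,P})u_2=u_1u_2+u_3u_2+u_1u_3u_2+u_2u_1u_3u_2 .$$
By (3), $u_2u_1u_3u_2=(1+u_1u_2)u_3u_2=u_3u_2+u_1u_2$. So $(1+c_{P,P})u_2=u_1u_3u_2$. By the zigzag identities this equals $(\omega\otimes\omega)\circ\mathrm{ev}\circ(1\otimes\mathrm{ev}\otimes1)$, and $\mathrm{ev}\circ(1\otimes\mathrm{ev}\otimes1)$ is epi. Hence $\omega\otimes\omega$ has image in $\mathrm{Im}(1-c_{P,P})$ and vanishes in $S^2P$. So the known positive result does not apply in $\mathrm{Ver}_4$.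

## 4. Four tensor factors in $\mathrm{Ver}_4$: the relation $z^2=0$

In this section $p=2$. From Fact B we use only that $F:\mathrm{Tilt}(SL_2)\to\mathrm{Ver}_4$ is a ($\mathbf k$-linear) symmetric monoidal functor with $F(V)\ne0$ and $F(T_3)=0$.

**Step 1: computing $e_4$.** This step expresses a fourfold commutator through the $u_i$. Since $s_3s_2s_1$ moves the first factor to the last place, $e_4=(1+s_3s_2s_1)(1+s_3s_2)(1+s_3)$. First, $1+s_3=u_3$, and
$$(1+s_3s_2)u_3=u_3+(1+u_3)(1+u_2)u_3=u_3+(u_3+u_2u_3+u_3^2+u_3u_2u_3)=u_3+u_2u_3 .$$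
Next apply $s_1$, then $s_2$, then $s_3$, each time using $s_i=1+u_i$:
$$\begin{aligned}
s_1(u_3+u_2u_3)&=u_3+u_2u_3+u_1u_3+u_1u_2u_3,\\
s_2s_1(u_3+u_2u_3)&=u_3+u_2u_3+u_1u_3+u_1u_2u_3+u_2u_1u_3,\\
s_3s_2s_1(u_3+u_2u_3)&=u_2u_3+u_1u_3+u_1u_2u_3+u_2u_1u_3 .
\end{aligned}$$
In the second line the added terms are $u_2u_3+0+u_2u_1u_3+u_2u_1u_2u_3$, and the last one is $u_2u_3$. In the third line they are $u_3u_3=0$, $u_3u_2u_3=u_3$, $u_3u_1u_3=0$, $u_3u_1u_2u_3=u_1u_3$ and $u_3u_2u_1u_3=u_3u_2u_3u_1=u_1u_3$, with sum $u_3$. Adding $u_3+u_2u_3$ gives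
$$e_4=u_3+u_1u_3+u_1u_2u_3+u_2u_1u_3=u_1u_3+(1+u_1u_2+u_2u_1)u_3, \tag{4}$$
an identity valid already over $SL_2$. In $\mathrm{Ver}_4$, by (3),
$$e_4=u_1u_3. \tag{5}$$

**Step 2: $L=\mathbf V\oplus\mathbf 1z$ is a Lie algebra.** Skew-symmetry: $\mathrm{ev}\circ(1+c)=\mathrm{ev}\circ u=0$. Jacobi: all triple brackets vanish. It remains to check that $\beta^L$ kills $E(L)$. In arity $1$, $E_1(L)=0$. In arity $\ge3$, $\beta^L=0$. In arity $2$, use (1). The bracket factors through the projection $L\otimes L\to\mathbf V\otimes\mathbf V$, which commutes with $c$ and so maps $\mathrm{Ker}(1-c_{L,L})$ into $\mathrm{Ker}(1-c_{\mathbf V,\mathbf V})=\mathrm{Ker}\,u$. Since $\omega$ is mono, $\mathrm{Ker}\,u=\mathrm{Ker}\,\mathrm{ev}$, and there the bracket is zero.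

**Step 3: $z^2=0$ in $U(L)$.** Let $\varphi:T\mathbf V\to U(L)$ be the induced algebra map, and write $z$ also for the morphism $\mathbf 1\to U(L)$. The defining relation on $\mathbf V\otimes\mathbf V$ is $\varphi\circ(1-c)=z\cdot\mathrm{ev}$, that is, $\varphi\,\omega\,\mathrm{ev}=z\cdot\mathrm{ev}$. Since $\mathrm{ev}$ is epi, $\varphi\circ\omega=z$. Because all fourfold brackets in $L$ vanish, $\varphi\circ e_4=0$ by Lemma 2.5. By (5),
$$0=\varphi\circ u_1u_3=\varphi\circ(\omega\otimes\omega)\circ(\mathrm{ev}\otimes\mathrm{ev})=z^2\cdot(\mathrm{ev}\otimes\mathrm{ev}),$$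
and $\mathrm{ev}\otimes\mathrm{ev}$ is epi, so $z^2=0$ in $U(L)$. On the other hand $SL=S\mathbf V\otimes S(\mathbf 1z)$, so $S(\mathbf 1z)=\mathbf k[z]$ is a direct summand of $SL$ and $z^2\ne0$ in $S^2L$. So $S^2L\to\mathrm{gr}_2U(L)$ is not injective, which proves Theorem B. $\blacksquare$

Read (4) again over $SL_2$. It says that a product of two brackets ($u_1u_3$), a Lie polynomial of degree $4$ ($e_4$), and a map through $T_3\otimes V$ add up to zero. The functor $F$ kills the third, passing to a nilpotent quotient kills the second, and so the first must die too. For general $p$ we therefore look for an identity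
$$(\text{map through }V\otimes T_{N-1})=(p\text{-fold product of Lie elements of degree }p)+(\text{Lie polynomial of degree }p^2)$$
inside $V^{\otimes p^2}$. Expanding $e_{p^2}$ in $\mathbf kS_{p^2}$ is hopeless by hand, already for $p=3$. We find the identity on elements of $TV$ first, and then turn it into morphisms.

## 5. Sums of words modulo Lie polynomials

Let $\mathscr L=\bigoplus_i\mathscr L^i\subset TV$ be the ordinary free Lie algebra on $V=\mathbf k^2$, so $\mathscr L^i=\mathrm{Im}(e_i)=[V,\mathscr L^{i-1}]$. For $i\ge2$ there are no nonzero Lie elements of degree $i$ in one letter, so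
$$\text{all weights of }\mathscr L^i\text{ are }\le i-2\qquad(i\ge2). \tag{6}$$
Let $\mathrm{Sh}(a,b)$ be the sum of all words with $a$ letters $x$ and $b$ letters $y$; it is the coefficient of $t^a$ in $(tx+y)^{a+b}$. Put $s_a=\mathrm{Sh}(a,p-a)$ for $0<a<p$.

**By hand for $p=2$.** Here $s_1=xy+yx=[x,y]$. In degree $4$,
$$\mathrm{Sh}(1,3)=xyyy+yxyy+yyxy+yyyx=(\mathrm{ad}\,y)^3x\in\mathscr L^4 ,$$
and similarly for $\mathrm{Sh}(3,1)$. The six words of $\mathrm{Sh}(2,2)$ are the four words of $s_1^2=xyxy+xyyx+yxxy+yxyx$ together with $xxyy+yyxx=[x^2,y^2]$. Since $\mathrm{ad}(x^2)=(\mathrm{ad}\,x)^2$ and $[x,y^2]=[y,[y,x]]$ in characteristic $2$, we have $[x^2,y^2]=[x,[x,y^2]]=[x,[y,[y,x]]]\in\mathscr L^4$. So $\mathrm{Sh}(2,2)\equiv s_1^2$ modulo $\mathscr L^4$.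

**Jacobson's formula.** *In characteristic $p$, $(\sum u_i)^p=\sum u_i^p+\Lambda(u)$, where $\Lambda$ is a Lie polynomial homogeneous of degree $p$.* We recall the proof. Left and right multiplication by $A$ commute and $\binom{p-1}i\equiv(-1)^i$, so $(\mathrm{ad}\,A)^{p-1}(B)=\sum_i\binom{p-1}i(-1)^{p-1-i}A^iBA^{p-1-i}=\sum_iA^iBA^{p-1-i}$, because $(-1)^{p-1}=1$ in $\mathbf k$. Hence
$$\tfrac{d}{dt}(tu+w)^p=\sum_i(tu+w)^iu(tu+w)^{p-1-i}=(\mathrm{ad}(tu+w))^{p-1}(u).$$
So for $0<a<p$ the coefficient of $t^a$ in $(tu+w)^p$, multiplied by $a\neq 0$, is a Lie polynomial. The coefficients of $t^0$ and $t^p$ are $w^p$ and $u^p$. Setting $t=1$ proves the case of two summands, and induction on the number of summands gives the rest.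

**Proposition 5.1.**
$$\mathrm{Sh}(a,N-a)\in\mathscr L^N\ \ (0<a<N,\ p\nmid a),\qquad \mathrm{Sh}(pa,N-pa)\equiv s_a^p\bmod\mathscr L^N\ \ (0<a<p). \tag{7}$$
*Moreover $s_a\in\mathscr L^p$ and $s_a^p\notin\mathscr L^N$ for $0<a<p$.*

*Proof.* By Jacobson's formula, $(tx+y)^p=t^px^p+y^p+\sum_{0<a<p}t^as_a$ with $s_a\in\mathscr L^p$. Raise this to the $p$-th power and apply the formula again:
$$(tx+y)^N=t^Nx^N+y^N+\sum_{0<a<p}t^{pa}s_a^p+\Lambda,$$
where $\Lambda$ is a $\mathbf k[t]$-combination of $p$-fold right-normed commutators of $x^p,y^p,s_1,\dots,s_{p-1}$. Each such commutator lies in $\mathscr L$. For the innermost commutator: brackets of two $s$'s lie in $\mathscr L$; $[x^p,s_a]=(\mathrm{ad}\,x)^ps_a$ and $[y^p,s_a]=(\mathrm{ad}\,y)^ps_a$ do too; and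
$$[x^p,y^p]=(\mathrm{ad}\,x)^{p-1}[x,y^p]=-(\mathrm{ad}\,x)^{p-1}(\mathrm{ad}\,y)^px\in\mathscr L .$$
The outer operators $\mathrm{ad}(x^p)=(\mathrm{ad}\,x)^p$, $\mathrm{ad}(y^p)=(\mathrm{ad}\,y)^p$ and $\mathrm{ad}\,s_a$ preserve $\mathscr L$. So the coefficients of $\Lambda$ lie in $\mathscr L^N$, and comparing coefficients of powers of $t$ gives (7).

For the last claim, use the classical PBW theorem for $U(\mathscr L)=TV$. As $0\ne s_a\in\mathscr L$, the element $s_a^p$ has nonzero symbol in $S^p\mathscr L$, and $p\ge2$, so $s_a^p\notin\mathscr L$. $\square$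

## 6. From sums of words to morphisms of tilting modules

We now realize the two sides of (7) by $G$-maps.

**Step 1: the module $Z$ spanned by the $s_a$.** Let $\Gamma^p$ denote symmetric tensors and put $Z=\Gamma^pV\cap\mathscr L^p$, a $G$-submodule of $V^{\otimes p}$. The space $\Gamma^pV$ has basis $\mathrm{Sh}(a,p-a)$, $0\le a\le p$, with distinct weights $2a-p$. By Proposition 5.1, $Z$ contains $s_1,\dots,s_{p-1}$, and by (6) it has no vectors of weight $\pm p$. So $Z=\langle s_1,\dots,s_{p-1}\rangle$ with weights $p-2,p-4,\dots,-(p-2)$, each once. Having highest weight $p-2$ and dimension $p-1=\dim L(p-2)$,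
$$Z\cong L(p-2)=T_{p-2}.$$
Let $j:Z\to V^{\otimes p}$ be the inclusion. For $p=2$, $Z=\mathbf k(xy+yx)$ is trivial.

**Step 2: a map through $V\otimes T_{N-1}$ whose values are the $\mathrm{Sh}(a,N-a)$.** The natural map $\Gamma^{N-1}V\to S^{N-1}V$ sends $\mathrm{Sh}(a,b)$ to $\binom{N-1}ax^ay^b=(-1)^ax^ay^b$. So it is an isomorphism, with inverse $\iota(x^ay^b)=(-1)^a\mathrm{Sh}(a,b)$. As $\Gamma^{N-1}V\cong\Delta(N-1)$, this gives $\nabla(N-1)\cong\Delta(N-1)$, and hence $S^{N-1}V=T_{N-1}$. Since $x\otimes y-y\otimes x$ is $G$-invariant, the following is a $G$-map: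
$$\kappa_0:S^{N-2}V\to V\otimes S^{N-1}V\xrightarrow{1\otimes\iota}V^{\otimes N},\qquad s\mapsto x\otimes\iota(ys)-y\otimes\iota(xs).$$
For $a+b=N-2$,
$$\kappa_0(x^ay^b)=(-1)^a\big(x\,\mathrm{Sh}(a,b+1)+y\,\mathrm{Sh}(a+1,b)\big)=(-1)^a\,\mathrm{Sh}(a+1,b+1), \tag{8}$$
because a word with $a+1$ letters $x$ and $b+1$ letters $y$ begins with $x$ or with $y$.

**Step 3: symmetrized products of Lie elements are Lie polynomials.** This isolates the part of $\Gamma^pZ$ that matters modulo $\mathscr L^N$. Let $\mathcal N_p=\sum_{\sigma\in S_p}\sigma$. In any associative algebra of characteristic $p$,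
$$\sum_{\sigma\in S_p}z_{\sigma(1)}\cdots z_{\sigma(p)}=\sum_{\sigma\in S_{p-1}}\mathrm{ad}\,z_{\sigma(1)}\cdots\mathrm{ad}\,z_{\sigma(p-1)}(z_p). \tag{9}$$
Indeed, expand the right side: each of the $p-1$ operators acts by left multiplication or by minus right multiplication. Fix a word with $k$ letters to the left of $z_p$. For every choice of the $k$ positions whose operators act on the left there is exactly one $\sigma$ producing this word: the left letters fill the chosen positions in order, the right letters fill the other positions in reverse order. So the coefficient is $\binom{p-1}k(-1)^{p-1-k}=(-1)^{p-1}=1$ in $\mathbf k$. As $Z\subset\mathscr L^p$, (9) gives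
$$j^{\otimes p}(\mathcal N_pZ^{\otimes p})\subset\mathscr L^N. \tag{10}$$
The space $\Gamma^pZ\subset Z^{\otimes p}$ has as basis the orbit sums of monomials in the $s_a$. On a monomial with multiplicities $m_a$, $\mathcal N_p$ gives $\prod m_a!$ times the orbit sum. This is zero for the constant monomials $s_a^{\otimes p}$ and an invertible multiple otherwise, since then all $m_a<p$. So $\mathcal N_pZ^{\otimes p}$ is spanned by the nonconstant orbit sums, and
$$Q:=\Gamma^pZ/\mathcal N_pZ^{\otimes p}\quad\text{has as basis the classes of the }s_a^{\otimes p}.$$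
By (10), $j^{\otimes p}$ induces a $G$-map $\mu:\Gamma^pZ\to Q\to V^{\otimes N}/\mathscr L^N$ with $\mu(s_a^{\otimes p})=s_a^p$. Let $\bar\alpha:S^{N-2}V\to V^{\otimes N}/\mathscr L^N$ be $\kappa_0$ modulo $\mathscr L^N$. By (8) and (7),
$$\mathrm{Im}\,\bar\alpha=\langle s_a^p\bmod\mathscr L^N:0<a<p\rangle=\mathrm{Im}\,\mu. \tag{11}$$

**Step 4: why $S^{N-2}V$ is the wrong source.** The natural move is to lift $\bar\alpha$ to a $G$-map $\theta_0:S^{N-2}V\to\Gamma^pZ$ with $\mu\theta_0=\bar\alpha$, so that $\kappa_0-j^{\otimes p}\theta_0$ lands in $\mathscr L^N$, and then to apply $F$. This stops at three points.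

First, $S^{N-2}V=\nabla(N-2)$ is not tilting, so $F$ does not apply to it. Its socle is $L(N-2)$, which occurs once as a composition factor. If $S^{N-2}V$ were tilting it would be $T_{N-2}$, hence self-dual; then its head would also be $L(N-2)$, and it would be simple. But the natural map $\Gamma^{N-2}V\to S^{N-2}V$ has $x^{N-2}$ in its image and misses $x^{p-1}y^{N-p-1}$, because $\binom{N-2}{p-1}=0$ in $\mathbf k$: by Lucas' theorem, since the last $p$-adic digit of $N-2=(p-1)p+(p-2)$ is $p-2<p-1$. So $S^{N-2}V$ is not simple.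

Second, $\theta_0$ need not exist. Take $p=3$, $N=9$, so $Z\cong V$. The weights of $S^7V$ are $\pm7,\pm5,\pm3,\pm1$. The factor $L(7)=L(1)\otimes L(2)^{(1)}$ uses $\pm7,\pm5,\pm1$, and $\pm3$ form $L(3)=L(1)^{(1)}$. The module $\Gamma^3Z$ has weights $\pm3,\pm1$, hence factors $L(3)$ and $L(1)$. The only common factor is $L(3)$, so a nonzero map $S^7V\to\Gamma^3Z$ has image $\langle s_1^{\otimes3},s_2^{\otimes3}\rangle$, the span of the weight vectors of weight $\pm3$. That span is not $G$-stable: some $g\in G$ sends $s_2$ to $s_1+s_2$, and $(s_1+s_2)^{\otimes3}$ contains $s_1\otimes s_1\otimes s_2$. So every $G$-map $S^7V\to\Gamma^3Z$ is zero, whereas $\bar\alpha\ne0$ by (11) and Proposition 5.1.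

Third, even with such a map, the difference would land in $\mathscr L^N$, which is the image of $e_N$ with $p\mid N$. The Dynkin–Specht–Wever idempotent is not available there, so we do not know that $\mathscr L^N$ is tilting.

The remedy for all three is to precompose with the canonical surjection
$$\pi:T_{N-2}\to\nabla(N-2)=S^{N-2}V,$$
and to use that $T_{N-2}$ behaves like a projective object for modules of small weight.

**Lemma 6.1.** *$\mathrm{Ext}^1_G(T_{N-2},K)=0$ for every finite-dimensional $G$-module $K$ with all weights $\le N-2$.*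

*Proof.* For $0\to K'\to K\to K''\to0$ the sequence $\mathrm{Ext}^1(T_{N-2},K')\to\mathrm{Ext}^1(T_{N-2},K)\to\mathrm{Ext}^1(T_{N-2},K'')$ is exact, so by induction on length we may assume $K$ simple. By Steinberg's theorem $K=L(a)\otimes L(b)^{(1)}$ with $0\le a\le p-1$ and $a+pb\le p^2-2$, hence $b\le p-1$. Since $N-2=(2p-2)+p(p-2)$, Fact T gives $T_{N-2}=T_{2p-2}\otimes L(p-2)^{(1)}$. This is projective over $G_1$, so the Lyndon–Hochschild–Serre spectral sequence gives
$$\mathrm{Ext}^1_G(T_{N-2},K)=H^1\big(G/G_1,\mathrm{Hom}_{G_1}(T_{N-2},K)\big).$$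
As $G_1$ acts trivially on Frobenius twists,
$$\mathrm{Hom}_{G_1}(T_{N-2},K)=\mathrm{Hom}_{G_1}(T_{2p-2},L(a))\otimes\mathrm{Hom}(L(p-2),L(b))^{(1)}.$$
Since $T_{2p-2}|_{G_1}$ is the projective cover of the trivial module and $L(a)|_{G_1}$ is simple, the first factor is $0$ for $a\neq0$ and $1$-dimensional, hence $G$-trivial, for $a=0$. For $a=0$ the result is therefore $H^1(G,\mathrm{Hom}(L(p-2),L(b)))=\mathrm{Ext}^1_G(L(p-2),L(b))$, which is $0$ by Fact T. $\square$

**Step 5: lifting to $\Gamma^pZ$.** Put $\kappa=\kappa_0\pi:T_{N-2}\to V^{\otimes N}$. As a map of tilting modules it factors through $V\otimes T_{N-1}$, and $F(T_{N-1})=0$, so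
$$F(\kappa)=0. \tag{12}$$
By (11), $\bar\alpha\pi$ maps $T_{N-2}$ to $\mathrm{Im}\,\mu$. All weights of $\Gamma^pZ$, hence of $\mathrm{Ker}\,\mu$, are $\le p(p-2)\le N-2$. So $\mathrm{Ext}^1_G(T_{N-2},\mathrm{Ker}\,\mu)=0$ by Lemma 6.1, and $\bar\alpha\pi$ lifts along $\Gamma^pZ\to\mathrm{Im}\,\mu$: there is $\theta:T_{N-2}\to\Gamma^pZ\subset Z^{\otimes p}$ with $\mu\theta=\bar\alpha\pi$. Then $\kappa-j^{\otimes p}\theta$ vanishes modulo $\mathscr L^N$, that is, its image lies in $\mathscr L^N$.

**Step 6: lifting the Lie part to a tilting module.** We replace $\mathscr L^N$ by $V\otimes\mathscr L^{N-1}$. The commutator map $b:V\otimes\mathscr L^{N-1}\to\mathscr L^N$ is surjective. By (6) all weights of $V\otimes\mathscr L^{N-1}$, hence of $\mathrm{Ker}\,b$, are $\le1+(N-3)=N-2$. By Lemma 6.1, $\kappa-j^{\otimes p}\theta$ lifts to some $m:T_{N-2}\to V\otimes\mathscr L^{N-1}$. Regarding $b$ as a map to $V^{\otimes N}$, we obtain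
$$\kappa=j^{\otimes p}\,\theta+b\,m\qquad\text{in }\mathrm{Hom}_G(T_{N-2},V^{\otimes N}). \tag{13}$$
As $p\nmid N-1$, $\mathscr L^{N-1}=\mathrm{Im}\big(e_{N-1}/(N-1)\big)$ is a direct summand of $V^{\otimes(N-1)}$, so it is tilting. Thus all objects in (13) are tilting. This is the identity we were looking for.

**Step 7: $\theta$ does not vanish in the symmetric power.** We claim
$$\text{the composite }T_{N-2}\xrightarrow{\theta}Z^{\otimes p}\to S^pZ\text{ (of }G\text{-modules) is nonzero.} \tag{14}$$
The map $\Gamma^pZ\to S^pZ$ kills $\mathcal N_pZ^{\otimes p}$, since it sends $\mathcal N_p(z_1\otimes\cdots\otimes z_p)$ to $p!\,z_1\cdots z_p=0$. It sends the classes of the $s_a^{\otimes p}$ to the linearly independent elements $s_a^p$ of $S^pZ$. So the induced map $Q\to S^pZ$ is injective. The composite $T_{N-2}\to\Gamma^pZ\to Q$ is nonzero, because following it by $Q\to V^{\otimes N}/\mathscr L^N$ gives $\mu\theta=\bar\alpha\pi$, whose image is spanned by the classes of the $s_a^p$ ($\pi$ is surjective), and these are nonzero by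 Proposition 5.1. This proves (14).

## 7. Crossing to $\mathrm{Ver}_{p^2}$ without loss

Apply $F$ to (13) and use (12):
$$F(j)^{\otimes p}F(\theta)=-F(b)F(m). \tag{15}$$
Here $F(\mathscr L^{N-1})$ is the image of the idempotent $e_{N-1}/(N-1)$ on $\mathbf V^{\otimes(N-1)}$, that is, $\mathrm{FLie}_{N-1}(\mathbf V)$ by (2). So $F(b)$ is the commutator map $\mathbf V\otimes\mathrm{FLie}_{N-1}(\mathbf V)\to\mathbf V^{\otimes N}$. Since $\mathrm{FLie}(\mathbf V)$ is closed under the bracket of $T\mathbf V$,
$$F(b)\text{ factors through }\mathrm{FLie}_N(\mathbf V). \tag{16}$$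
For (15) to be useful we must know that the left side has not become trivial: $F$ kills morphisms, and $F$ is not exact in any sense we have recalled. The tool is that $F$ loses nothing in low degree.

**Lemma 7.1.** *If $i+k\le2N-4$, then $F:\mathrm{Hom}_G(T_i,T_k)\to\mathrm{Hom}(F(T_i),F(T_k))$ is bijective.*

*Proof.* Surjectivity is fullness. For injectivity, we first show that *$\mathrm{Hom}_G(\mathbf k,T_m)\ne0$ iff $m=2p^s-2$ for some $s\ge0$, and then it is $1$-dimensional.* For $m<p-1$ we have $T_m=L(m)$, and this is clear (only $m=0=2p^0-2$ occurs). Otherwise $m=r+pb$ with $p-1\le r\le2p-2$, $b\ge0$, and $T_m^{G_1}=T_r^{G_1}\otimes T_b^{(1)}$. The $G_1$-socle of $T_r$ is $L(2p-2-r)$. So $T_r^{G_1}=0$ for $r\ne2p-2$, and for $r=2p-2$ it is $1$-dimensional, hence $G$-trivial. Thus $T_m^G\cong T_b^G$ if $r=2p-2$, and $T_m^G=0$ otherwise. As $b<m$, induction applies, and $2p-2+p(2p^s-2)=2p^{s+1}-2$.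

Now let $f:T_i\to T_k$ with $F(f)=0$. By self-duality of $T_i$ it corresponds to $f^\sharp:\mathbf k\to T_i\otimes T_k=\bigoplus T_m$ with all $m\le2N-4$, and $F(f^\sharp)=0$, since a monoidal functor preserves duality. Since $2p^2-2>2N-4$, only components of $f^\sharp$ in summands with $m=0$ or $m=2p-2$ can be nonzero. So it remains to show $F(\xi)\ne0$ for nonzero $\xi:\mathbf k\to T_m$, $m\in\{0,2p-2\}$.

For $m=0$, $\xi$ is an isomorphism. For $m=2p-2$, the module $T_{2p-2}$ is a summand of $T_{p-1}^{\otimes2}$, whose highest weight is $2p-2$, and $\dim\mathrm{Hom}_G(\mathbf k,T_{p-1}^{\otimes2})=\dim\mathrm{End}_G(L(p-1))=1$. So the coevaluation of $T_{p-1}$ is a multiple of $\xi$ followed by the inclusion of the summand. If $F(\xi)=0$, then the coevaluation of $F(T_{p-1})$ is zero, and the zigzag identity gives $F(T_{p-1})=0$. By Fact B the identity of $T_{p-1}$ then factors through a direct sum of $T_m$'s with $m\ge N-1$, so $T_{p-1}$ is a summand of it. Since $p-1<N-1$, this contradicts Krull–Schmidt. $\square$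

**Step 8: $F(\theta)$ survives in $S^pF(Z)$.** We claim
$$\text{the composite }F(T_{N-2})\xrightarrow{F(\theta)}F(Z)^{\otimes p}\to S^pF(Z)\text{ is nonzero.} \tag{17}$$
The kernel of $F(Z)^{\otimes p}\to S^pF(Z)$ is the image of $\bigoplus_iF(Z)^{\otimes p}\xrightarrow{(1-s_i)}F(Z)^{\otimes p}$. Suppose the composite vanishes. Since $F(T_{N-2})$ is projective, $F(\theta)$ lifts to this direct sum. By fullness the lift has the form $(F(h_i))_i$ with $h_i:T_{N-2}\to Z^{\otimes p}$. So $F(\theta)=F\big(\sum_i(1-s_i)h_i\big)$. Now $Z^{\otimes p}$ is a direct sum of $T_l$'s with $l\le p(p-2)$, and $N-2+p(p-2)=2p^2-2p-2\le2N-4$. So Lemma 7.1 gives $\theta=\sum_i(1-s_i)h_i$, whose composite with $Z^{\otimes p}\to S^pZ$ is zero. This contradicts (14).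

**Step 9: $F(Z)$ sits in $\mathrm{FLie}_p(\mathbf V)$ as a summand.** We claim
$$F(j)\text{ is a monomorphism that identifies }F(Z)\text{ with a direct summand of }\mathrm{FLie}_p(\mathbf V). \tag{18}$$
The summand property will let us pass from $S^pF(Z)$ to $S^pL$ without assuming that symmetric powers preserve injections, which the remark in Section 3 shows they need not do.

*Case $p$ odd.* By (6) all weights of $\mathscr L^p$ and of $V\otimes\mathscr L^{p-1}$ are $\le p-2$. So both modules have composition factors $L(c)$ with $c\le p-2$ only, and since there are no extensions between these (Fact T), both are direct sums of modules $T_c=L(c)$. Write $\mathscr L^p=Z\oplus Z'$ and let $\iota_p:\mathscr L^p\to V^{\otimes p}$ be the inclusion. Then $e_p$ is the composite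
$$V^{\otimes p}\xrightarrow{1\otimes e_{p-1}}V\otimes\mathscr L^{p-1}\xrightarrow{[\,,]}\mathscr L^p\xrightarrow{\iota_p}V^{\otimes p}$$
of maps between tilting modules. The first is a split epimorphism, since $e_{p-1}/(p-1)$ is idempotent with image $\mathscr L^{p-1}$; the second is surjective, hence a split epimorphism by semisimplicity. Split epimorphisms are preserved by $F$, so $\mathrm{FLie}_p(\mathbf V)=\mathrm{Im}\,F(e_p)=\mathrm{Im}\,F(\iota_p)$.

Moreover $F(\iota_p)$ is mono. Let $p-1\le m\le N-2$. Then $m+p\le2N-4$, since $p+2\le p^2$, and $\mathscr L^p$ and $V^{\otimes p}$ are sums of $T_l$'s with $l\le p$. By Lemma 7.1 the map $\mathrm{Hom}(F(T_m),F(\mathscr L^p))\to\mathrm{Hom}(F(T_m),\mathbf V^{\otimes p})$ is identified with $\mathrm{Hom}_G(T_m,\mathscr L^p)\to\mathrm{Hom}_G(T_m,V^{\otimes p})$, which is injective. So there is no nonzero map from any such $F(T_m)$ to $\mathrm{Ker}\,F(\iota_p)$. Since every object is a quotient of a direct sum of such $F(T_m)$, $\mathrm{Ker}\,F(\iota_p)=0$. Hence $F(\iota_p)$ induces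 $F(Z)\oplus F(Z')\cong\mathrm{FLie}_p(\mathbf V)$, and $F(j)$ is its restriction to $F(Z)$.

*Case $p=2$.* On $V\otimes V$ we have $1-c=j\circ\det$, with $Z=\mathbf k(xy+yx)$ identified with $\mathbf k$. Here $F(\det)\ne0$, because it is an evaluation map of $\mathbf V\ne0$, and it is epi because $\mathbf 1$ is simple. Also $F(j)\ne0$ by Lemma 7.1: $V\otimes V$ is a sum of $T_l$'s with $l\le2$, and $0+2\le2N-4=4$. Since $\mathbf 1$ is simple, $F(j)$ is mono. So $\mathrm{FLie}_2(\mathbf V)=\mathrm{Im}(1-c)=F(Z)$.

## 8. The quotient $\mathrm{FLie}(\mathbf V)/\mathrm{FLie}_{>p}(\mathbf V)$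

Since the bracket of $\mathrm{FLie}(\mathbf V)$ adds degrees, $\mathrm{FLie}_{>p}(\mathbf V)$ is an ideal and
$$L=\mathrm{FLie}(\mathbf V)/\mathrm{FLie}_{>p}(\mathbf V)$$
is a graded operadic Lie algebra with $L_i=\mathrm{FLie}_i(\mathbf V)$ in weight $i$, $1\le i\le p$. It is an object of $\mathrm{Ver}_{p^2}$, so of finite length. It is nilpotent, because a bracket of more than $p$ factors has weight $>p$. For $p=2$ it is the algebra of Theorem B: by Step 9, $L_2=F(Z)=\mathbf 1$, and $1-c=F(j)\circ\mathrm{ev}$ says that the bracket is $\mathrm{ev}$.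

**Step 10: $L$ is a Lie algebra.** We check that $\beta^L$ kills $E(L)$. The object $\mathrm{FOLie}(L)$ is bigraded by arity $m$ and weight $w$. The map $\mathrm{FOLie}(L)\to TL$ preserves both gradings, so $E(L)$ is bigraded. Since $\beta^L$ preserves weight and $L$ has weights $\le p$ only, $\beta^L$ kills everything of weight $>p$. Arity $m$ has weight $\ge m$, so it remains to treat the parts of $E_m(L)$ of weight $\le p$ with $m\le p$.

If $m<p$, then $\mathbf kS_m$ is semisimple, so $\mathbf{Lie}(m)\hookrightarrow\mathbf kS_m$ is a split injection of $S_m$-modules. Hence $\mathrm{FOLie}_m(L)\to L^{\otimes m}$ is mono and $E_m(L)=0$.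

If $m=p$, the only relevant weight is $p$. The weight-$p$ part of $L^{\otimes p}$ is $L_1^{\otimes p}=\mathbf V^{\otimes p}$, so the weight-$p$ part of $E_p(L)$ is $E_p(\mathbf V)$. On $\mathrm{FOLie}_p(\mathbf V)$, the map $\beta^L$ is the degree $p$ part of the morphism $\mathrm{FOLie}(\mathbf V)\to L$ extending $\mathbf V=L_1\to L$. That is the natural map $\mathrm{FOLie}_p(\mathbf V)\to\mathrm{FLie}_p(\mathbf V)=L_p$, whose kernel is $E_p(\mathbf V)$ by definition.

So $\beta^L(E(L))=0$.

**Step 11: PBW fails in degree $p$.** Let $\varphi:T\mathbf V\to U(L)$ be the algebra map induced by $\mathbf V=L_1\subset L$. By Lemma 2.5, the composite $\mathrm{FOLie}_i(\mathbf V)\to\mathrm{FLie}_i(\mathbf V)\xrightarrow{\varphi}U(L)$ equals $\mathrm{FOLie}_i(\mathbf V)\to L\to U(L)$. Since $\mathrm{FOLie}_i(\mathbf V)\to\mathrm{FLie}_i(\mathbf V)$ is epi, $\varphi|_{\mathrm{FLie}_i(\mathbf V)}$ is the canonical map $L_i\to U(L)$ for $i\le p$, and it is $0$ for $i>p$.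

By (16) and $N=p^2>p$, $\varphi F(b)=0$. So (15) gives
$$\varphi\,F(j)^{\otimes p}F(\theta)=0 .$$
As $\varphi$ is an algebra map and $F(j)$ lands in $\mathrm{FLie}_p(\mathbf V)=L_p$, this says that
$$F(T_{N-2})\xrightarrow{F(\theta)}F(Z)^{\otimes p}\subset L_p^{\otimes p}\subset L^{\otimes p}\to U_{\le p}(L)$$
is zero. Pass to $\mathrm{gr}_p\,U(L)$. The map $L^{\otimes p}\to\mathrm{gr}_p\,U(L)$ factors through $S^pL$, and the restriction of $L^{\otimes p}\to S^pL$ to $F(Z)^{\otimes p}$ factors through $S^pF(Z)$. Hence the composite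
$$F(T_{N-2})\longrightarrow S^pF(Z)\longrightarrow S^pL\longrightarrow\mathrm{gr}_p\,U(L)$$
is zero. The first map is nonzero by (17). The second is a split monomorphism, because $F(Z)$ is a direct summand of $L_p$ by (18), hence of $L$. So $F(T_{N-2})\to S^pL$ is nonzero, and it is killed by $S^pL\to\mathrm{gr}_p\,U(L)$. Therefore $S^pL\to\mathrm{gr}_p\,U(L)$ is not injective. Together with Step 10 this proves Theorem A: $L$ is a nilpotent Lie algebra of finite length in $\mathrm{Ver}_{p^2}$ that does not satisfy the PBW theorem. $\blacksquare$
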